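
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Joint values of a quadratic form and a linear form\\ at primitive integer vectors}


\begin{abstract}
Let $Q$ be a nondegenerate real quadratic form and $L$ a nonzero real linear form in $d\ge 4$ variables. We prove that the pairs $(Q(x),L(x))$, with $x$ running over the primitive integer vectors, are dense in $\mathbb R^2$ as soon as every form $Q+\beta L^2$ is indefinite and no form $\alpha Q+\beta L^2$ with $(\alpha,\beta)\neq(0,0)$ is rational. This was conjectured by Gorodnik. Both conditions are necessary. The proof applies Ratner's orbit closure theorem to a group generated by unipotents whose ring of polynomial invariants is $\mathbb C[Q,L]$. The result extends to degenerate forms and to congruence classes of $x$. In dimension three it holds when $\{L=0\}$ is tangent to the cone $\{Q=0\}$ and fails in general otherwise.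
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $Q$ be a real quadratic form and $L\ne0$ a real linear form on $\mathbb R^d$. Write $\mathcal P(\mathbb Z^d)$ for the set of primitive integer vectors, that is, of nonzero $x\in\mathbb Z^d$ whose coordinates have greatest common divisor $1$. When is
\[
S=\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}
\]
dense in $\mathbb R^2$?

Two obstructions are visible at once. Call a form \emph{indefinite} if it takes both positive and negative values, and \emph{rational} if its coefficients are rational. If $Q+\beta L^2$ is not indefinite for some real $\beta$, then $Q+\beta L^2\ge0$ or $Q+\beta L^2\le0$ on $\mathbb R^d$, and $S$ lies in the region $\{(p,q):p+\beta q^2\ge0\}$ or in $\{(p,q):p+\beta q^2\le0\}$. If $\alpha Q+\beta L^2$ is rational for some $(\alpha,\beta)\neq(0,0)$, then $\alpha p+\beta q^2$ takes only values with a bounded denominator on $S$. So density requires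
\begin{itemize}
\item[(C1)] $Q+\beta L^2$ is indefinite for every $\beta\in\mathbb R$;
\item[(C2)] $\alpha Q+\beta L^2$ is not rational for any real $(\alpha,\beta)\ne(0,0)$.
\end{itemize}
If $L$ is a real multiple of a rational form, then so is $L^2$, and (C2) fails. This is why $L$ itself needs no separate condition.

Are these the only obstructions? The second one is an instance of a more general phenomenon. If $P(X,Y)$ is \emph{any} nonconstant real polynomial such that $P(Q,L)$ has rational coefficients as a polynomial in $x$, then $P$ takes values with bounded denominator on $S$, and $S$ is not dense. A priori there is thus an arithmetic obstruction to exclude in every degree, while (C2) excludes only those coming from $P=\alpha X+\beta Y^2$. Gorodnik~\cite{Gorodnik} conjectured that for nondegenerate $Q$ and $d\ge4$ nothing more is needed. We prove this.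

\begin{theorem}\label{thm:main}
Let $d\ge4$, let $Q$ be a nondegenerate real quadratic form and $L$ a nonzero real linear form on $\mathbb R^d$. If {\rm(C1)} and {\rm(C2)} hold, then $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}$ is dense in $\mathbb R^2$.
\end{theorem}

The argument gives more: $Q$ may be degenerate, $x$ may be restricted to a residue class, and one configuration in dimension three can be included. Let $B$ be the symmetric bilinear form with $Q(x)=B(x,x)$, and let $\operatorname{rad}Q$ be its kernel.

\begin{theorem}\label{thm:strong}
Let $Q$ be a real quadratic form and $L\ne0$ a real linear form on $\mathbb R^d$. Put $N_0=\operatorname{rad}(Q)\cap\ker L$ and $d'=d-\dim N_0$. Assume either $d'\ge4$, or $d'=3$ and $\operatorname{rad}(Q|_{\ker L})\supsetneq N_0$. The following are equivalent.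
\begin{itemize}
\item[\rm(i)] {\rm(C1)} and {\rm(C2)} hold.
\item[\rm(ii)] $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}$ is dense in $\mathbb R^2$.
\item[\rm(iii)] For every $M\ge1$ and every $a\in\mathbb Z^d$ with $\gcd(a_1,\dots,a_d,M)=1$, the set $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d),\ x\equiv a \bmod M\}$ is dense in $\mathbb R^2$.
\end{itemize}
\end{theorem}

For nondegenerate $Q$ we have $N_0=0$. Hence for $d\ge4$ density is equivalent to (C1) and (C2), and Theorem~\ref{thm:main} is the implication (i)$\Rightarrow$(ii). The same equivalence holds for $d=3$ if $Q$ is nondegenerate and $Q|_{\ker L}$ is degenerate, that is, if the plane $\{L=0\}$ is tangent to the cone $\{Q=0\}$; density in this case is due to Dani and Margulis. For other planes in dimension three an obstruction of degree three can occur.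

\begin{proposition}\label{prop:dim3}
There are a nondegenerate quadratic form $Q$ and a nonzero linear form $L$ on $\mathbb R^3$ that satisfy {\rm(C1)} and {\rm(C2)} and for which $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^3)\}$ is not dense in $\mathbb R^2$.
\end{proposition}

\subsection*{The idea}
Let $H$ be a group of linear maps preserving $Q$ and $L$. Since $(Q,L)(\gamma x)=(Q,L)(h\gamma x)$ for $h\in H$ and $\gamma\in SL_d(\mathbb Z)$, the closure $\overline S$ contains $(Q,L)(fx)$ for every primitive $x$ and every $f$ in the closure of $H\,SL_d(\mathbb Z)$. If $H$ is generated by unipotents, Ratner's theorem identifies this closure. It contains $F=\mathbf F(\mathbb R)^\circ$, where $\mathbf F$ is the smallest algebraic group defined over $\mathbb Q$ that contains $H$. Suppose that $F$ has open orbits with dense union in $\mathbb R^d$. Each of them turns out to be a cone and therefore contains a primitive integer vector, so $\overline S$ contains $(Q,L)(\mathbb R^d)$. Thus we want the generic orbits of $F$ to be open, and for this it suffices that $\mathbf F$ has one orbit of dimension $d$ in $\mathbb C^d$.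

If it has none, then $\mathbf F$ has a nonconstant rational invariant. As $\mathbf F$ is generated by unipotents it has no nontrivial characters, and this yields a nonconstant invariant \emph{polynomial} $P$, all of whose factors are again invariant. On the other hand, $P$ is invariant under $H$. We choose $H$ so large that its invariants are just $\mathbb C[Q,L]$. After we pass to a homogeneous component, $P$ is then, up to a constant, a product of factors $L$ and $\alpha Q+\beta L^2$ with complex $\alpha,\beta$. So one of \emph{these} is fixed by $\mathbf F$, and since $\mathbf F$ is defined over $\mathbb Q$, this contradicts (C2). In short, an obstruction of any degree splits into obstructions of degree at most two because $\mathbf F$ has no characters. In dimension three with $Q$ nondegenerate and $\{L=0\}$ not tangent, the group preserving $Q$ and $L$ is, up to finite index, a torus, and the splitting fails.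

Section~\ref{sec:example} carries this out in a case where $\mathbf F$ can be computed. Section~\ref{sec:criterion} proves a general criterion in which (C2) is used, and Section~\ref{sec:normal} constructs $H$, which is where (C1) and the dimension enter. Section~\ref{sec:proofs} completes the proofs of the theorems and Section~\ref{sec:dim3} that of Proposition~\ref{prop:dim3}.

\section{An example}\label{sec:example}

On $\mathbb R^3$ put
\[
y=x_1,\qquad p=x_3+\sqrt2\,x_2,\qquad p'=x_3-\sqrt2\,x_2,
\]
\[
Q=y^2-2\sqrt2\,pp'=x_1^2-2\sqrt2\,(x_3^2-2x_2^2),\qquad L=p .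
\]
On $\ker L$ we have $Q=y^2$, so the plane $\{L=0\}$ is tangent to $\{Q=0\}$. Condition (C1) holds since $Q+\beta L^2=-2\sqrt2\,p'+\beta$ when $y=0$, $p=1$. As for (C2), the coefficients of $x_1^2,x_3^2,x_2^2,x_2x_3$ in $\alpha Q+\beta L^2$ are
\[
\alpha,\quad -2\sqrt2\,\alpha+\beta,\quad 4\sqrt2\,\alpha+2\beta,\quad 2\sqrt2\,\beta .
\]
If they are rational, then so are $\alpha$ and $2(-2\sqrt2\,\alpha+\beta)-(4\sqrt2\,\alpha+2\beta)=-8\sqrt2\,\alpha$. So $\alpha=0$, and then $\beta$ and $2\sqrt2\,\beta$ are rational, so $\beta=0$.

The one-parameter unipotent group $H=\{u_t\}$,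
\[
u_t(y,p,p')=\Bigl(y+tp,\ p,\ p'+\tfrac{t}{\sqrt2}\,y+\tfrac{t^2}{2\sqrt2}\,p\Bigr),
\]
preserves $L=p$, and it preserves $Q$ because
\[
(y+tp)^2-2\sqrt2\,p\Bigl(p'+\tfrac{t}{\sqrt2}y+\tfrac{t^2}{2\sqrt2}p\Bigr)=y^2-2\sqrt2\,pp'.
\]
As a linear vector field its generator is $X=p\,\partial_y+\frac{y}{\sqrt2}\,\partial_{p'}$. (We identify $\mathfrak{sl}_3$ with the linear vector fields of divergence zero. This reverses brackets, which does not matter for the Lie algebra generated.)

Let $\mathbf F$ be the smallest algebraic group defined over $\mathbb Q$ that contains $H$. Its Lie algebra is stable under the field automorphism $\sqrt2\mapsto-\sqrt2$, extended to $\mathbb C$. This automorphism exchanges $p$ and $p'$, so $\operatorname{Lie}\mathbf F$ also contains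
\[
X'=p'\,\partial_y-\tfrac{y}{\sqrt2}\,\partial_{p}
\qquad\text{and}\qquad
\sqrt2\,[X,X']=2y\,\partial_y-p\,\partial_p-p'\,\partial_{p'}=:D .
\]
Now $[D,p\,\partial_y]=-3p\,\partial_y$ and $[D,y\,\partial_{p'}]=3y\,\partial_{p'}$. Hence the two summands of $X$ are linear combinations of $X$ and $[D,X]$ and lie in $\operatorname{Lie}\mathbf F$ separately. In the same way $p'\partial_y$ and $y\partial_p$, the summands of $X'$ up to scalars, lie in $\operatorname{Lie}\mathbf F$. Their brackets include
\[
[p\partial_y,y\partial_{p'}]=p\,\partial_{p'},\quad [p'\partial_y,y\partial_p]=p'\partial_p,\quad [p\partial_y,y\partial_p]=p\,\partial_p-y\,\partial_y,\quad [p'\partial_y,y\partial_{p'}]=p'\partial_{p'}-y\,\partial_y .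
\]
So $\operatorname{Lie}\mathbf F=\mathfrak{sl}_3$ and $\mathbf F=SL_3$.

Lemma~\ref{lem:dense} below, applied to this $H$ with $M=1$, says that $H\,SL_3(\mathbb Z)$ is dense in $SL_3(\mathbb R)$. Given $f\in SL_3(\mathbb R)$, choose $h_i\in H$ and $\gamma_i\in SL_3(\mathbb Z)$ with $h_i\gamma_i\to f$. The vectors $\gamma_ie_1$ are primitive and $(Q,L)(\gamma_ie_1)=(Q,L)(h_i\gamma_ie_1)\to(Q,L)(fe_1)$. As $fe_1$ is an arbitrary nonzero vector, $\overline S\supset(Q,L)(\mathbb R^3\setminus0)$. This set contains all points of $\mathbb R^2$ whose second coordinate is nonzero, so $S$ is dense.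

If instead $Q=y^2-2pp'=x_1^2-2x_3^2+4x_2^2$ with the same $L$, then $Q$ is rational and (C2) fails. Correspondingly, any group $H\subset SL_3(\mathbb R)$ preserving $(Q,L)$ lies in the $\mathbb Q$-group $SO(Q)$. So $\mathbf F$ is contained in $SO(Q)$, and its orbits stay in the level sets of $Q$.

In general $\mathbf F$ cannot be computed so directly, and it need not be $SL_d$. What we need is only that its generic orbits are open, and this can be read off from its invariants.

\section{A criterion}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}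
Let $d\ge2$, let $Q$ be a real quadratic form and $L\ne0$ a real linear form on $\mathbb R^d$, with $Q$ and $L^2$ linearly independent. Let $H\subset SL_d(\mathbb R)$ be a connected Lie subgroup, generated by one-parameter unipotent subgroups, that preserves $Q$ and $L$. Assume
\begin{itemize}
\item[\rm(a)] every $H$-invariant polynomial in $\mathbb C[x_1,\dots,x_d]$ lies in $\mathbb C[Q,L]$;
\item[\rm(b)] $\alpha Q+\beta L^2$ is not rational for any real $(\alpha,\beta)\ne(0,0)$.
\end{itemize}
Then for every $M\ge1$ and every $a\in\mathbb Z^d$ with $\gcd(a_1,\dots,a_d,M)=1$, the closure of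
\[
S_{M,a}=\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d),\ x\equiv a\bmod M\}
\]
contains $(Q,L)(\mathbb R^d)$.
\end{proposition}

The proof occupies this section. Until the end of it we fix $M$ and $a$ and let $\Gamma(M)$ be the kernel of $SL_d(\mathbb Z)\to SL_d(\mathbb Z/M)$; for $M=1$ this is $SL_d(\mathbb Z)$.

\subsection{Conventions}
\emph{Algebraic groups} are Zariski-closed subgroups of $SL_d(\mathbb C)$, or quotients of such. \emph{Characters} are algebraic homomorphisms to $\mathbb C^*$. Groups act on polynomials by $(g\cdot p)(x)=p(g^{-1}x)$.

The group $\operatorname{Aut}(\mathbb C/\mathbb Q)$ acts on coordinates and coefficients, and its fixed field is $\mathbb Q$. A linear subspace of a finite-dimensional coordinate space that is stable under it is spanned by rational vectors: its reduced echelon basis is unique, hence fixed. Applied to the polynomials of bounded degree in the ideal of a closed set, this shows that a stable closed subset of $SL_d(\mathbb C)$ is defined over $\mathbb Q$. Conversely, a closed set defined over $\mathbb Q$ is stable. We call a closed subgroup that is defined over $\mathbb Q$,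 equivalently $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, a \emph{$\mathbb Q$-group}.

\subsection{The smallest rational group containing $H$}

Let $\mathbf F$ be the intersection of all $\mathbb Q$-groups in $SL_d(\mathbb C)$ that contain $H$. It is stable under $\operatorname{Aut}(\mathbb C/\mathbb Q)$, so it is itself a $\mathbb Q$-group. Put
\[
F=\mathbf F(\mathbb R)^\circ,\qquad \Lambda=F\cap\Gamma(M),\qquad \mathfrak f=\operatorname{Lie}F,\qquad \mathfrak f_{\mathbb C}=\mathfrak f\otimes\mathbb C=\operatorname{Lie}\mathbf F ,
\]
where $^\circ$ denotes the identity component as a Lie group. The last equality holds because $\mathbf F$ is defined over $\mathbb R$.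

\begin{lemma}\label{lem:hull}
The group $\mathbf F$ is connected and generated by its unipotent elements. Consequently every character of $\mathbf F$ is trivial and every commutative quotient of $\mathbf F$ is unipotent. Moreover $H\subset F$, and $\Lambda$ is a lattice in $F$.
\end{lemma}

\begin{proof}
The algebraic identity component of $\mathbf F$ is stable under $\operatorname{Aut}(\mathbb C/\mathbb Q)$, and it contains the connected group $H$ because it is closed of finite index in $\mathbf F$. By minimality it is $\mathbf F$.

Let $\mathbf F'$ be the subgroup generated by the unipotent elements of $\mathbf F$. In characteristic $0$ each unipotent $u\neq 1$ lies in the one-dimensional connected closed subgroup $\{\exp(t\log u):t\in\mathbb C\}$ of $\mathbf F$, so $\mathbf F'$ is generated by connected closed subgroups and hence is closed (\cite[2.2]{Borel}). It is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable and contains $H$, so $\mathbf F'=\mathbf F$.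

Homomorphisms of algebraic groups map unipotents to unipotents. The only unipotent element of $\mathbb C^*$ is $1$, so characters are trivial. A commutative quotient is generated by commuting unipotent elements, and products of those are unipotent.

As $H$ is connected, $H\subset F$. By the theorem of Borel and Harish-Chandra, the integer points of a connected $\mathbb Q$-group without nontrivial characters over $\mathbb Q$ form a lattice in its real points. So $\mathbf F(\mathbb R)\cap SL_d(\mathbb Z)$, and its subgroup of finite index $\mathbf F(\mathbb R)\cap\Gamma(M)$, are lattices in $\mathbf F(\mathbb R)$. Since $F$ is open in $\mathbf F(\mathbb R)$, the space $F/\Lambda$ is an open subset of $\mathbf F(\mathbb R)/(\mathbf F(\mathbb R)\cap\Gamma(M))$ and has finite volume.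
\end{proof}

\subsection{Density of $H\Lambda$ in $F$}

We use Ratner's theorem~\cite{Ratner}. Let $H$ be a connected Lie subgroup of a connected Lie group $F$, generated by one-parameter subgroups that are unipotent in the adjoint representation, and let $\Lambda$ be a lattice in $F$. Then there is a closed subgroup $E$ with $H\subset E\subset F$ such that $\overline{H\Lambda/\Lambda}=E\Lambda/\Lambda$ and $E\cap\Lambda$ is a lattice in $E$.

The next lemma is essentially a result of Shah \cite[Prop.~3.2]{Shah}; we include a proof. Of the assumptions of Proposition~\ref{prop:criterion} it uses only that $H$ is connected and generated by one-parameter unipotent subgroups.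

\begin{lemma}\label{lem:dense}
$H\Lambda$ is dense in $F$.
\end{lemma}

\begin{proof}
Unipotent elements of $SL_d(\mathbb R)$ are unipotent in the adjoint representation, so Ratner's theorem applies. Let $E$ be the group it provides and $\Delta=E\cap\Lambda$.

\emph{We may take $E$ connected.} The closed orbit $E\Lambda/\Lambda\cong E/\Delta$ is the closure of a connected set, hence connected. It is partitioned into $E^\circ$-orbits, which are open, so it is a single $E^\circ$-orbit. As $H\subset E^\circ$ and $E^\circ/(E^\circ\cap\Delta)\cong E/\Delta$ has finite volume, we may replace $E$ by $E^\circ$.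

We must show $E=F$. The minimality of $\mathbf F$ is an algebraic statement, so we first bring in Zariski closures.

\emph{(1) $\Delta$ is Zariski dense in $\mathbf F$.} Let $\mathbf M\subset\mathbf F$ be the Zariski closure of $\Delta$. It is a $\mathbb Q$-group, since $\Delta$ consists of rational matrices. It suffices to prove $H\subset\mathbf M$, because then $\mathbf M=\mathbf F$ by minimality. By Chevalley's theorem there are a real rational representation $V$ of $SL_d$ and a line $\ell\subset V$ with $\mathbf M(\mathbb R)=\{g\in SL_d(\mathbb R):g\ell=\ell\}$. The map $g\Delta\mapsto g\ell$ from $E/\Delta$ to $\mathbb P(V)$ is well defined. Let $\mu$ be the image of the finite $E$-invariant measure.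

Let $u_t$ be a one-parameter unipotent subgroup of $H$. It acts on $V$ as $\exp(tN)$ with $N$ nilpotent, so for $v\in V\setminus0$ the vector $u_tv$ is polynomial in $t$. For $p=[v]$, the point $u_tp$ therefore converges, as $t\to\infty$, to the class $p_\infty$ of the leading coefficient, and $u_sp_\infty=\lim_t u_{s+t}p=p_\infty$ for all $s$. By Poincar\'e recurrence for $u_1$, $\mu$-almost every $p$ is a limit point of $(u_kp)_{k\ge1}$, so $p=p_\infty$ is fixed by all $u_s$. Hence $u_sg\ell=g\ell$ for all $s$ and almost every $g\in E$. The set of such $g$ is closed with null complement, so it is $E$. Taking $g=1$ gives $u_s\in\mathbf M$. As such one-parameter groups generate $H$, we get $H\subset\mathbf M$.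

\emph{(2) $(\operatorname{Lie}E)_{\mathbb C}$ contains the derived algebra of $\mathfrak f_{\mathbb C}$.} Zariski density of $E$ alone does not give $E=F$: a one-parameter subgroup can be Zariski dense in a torus of larger dimension. It does give control modulo commutators. Let $\mathfrak e=\operatorname{Lie}E$. The closed subgroup $\{g\in\mathbf F:\operatorname{Ad}(g)\mathfrak e_{\mathbb C}=\mathfrak e_{\mathbb C}\}$ contains $E\supset\Delta$, so it equals $\mathbf F$, and $\mathfrak e_{\mathbb C}$ is an ideal of $\mathfrak f_{\mathbb C}$. Then $\operatorname{ad}(\mathfrak e)$, and hence the connected group $E$, acts trivially on $\mathfrak f_{\mathbb C}/\mathfrak e_{\mathbb C}$. By density $\mathbf F$ acts trivially on it. Differentiating, $[\mathfrak f_{\mathbb C},\mathfrak f_{\mathbb C}]\subset\mathfrak e_{\mathbb C}$.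

\emph{(3) $E=F$.} Here the absence of tori in the commutative quotients is used. Let $\mathbf D=[\mathbf F,\mathbf F]$. It is a closed connected normal $\mathbb Q$-subgroup with Lie algebra $[\mathfrak f_{\mathbb C},\mathfrak f_{\mathbb C}]$ (\cite[7.8--7.9]{Borel}). Let $\pi:\mathbf F\to\mathbf A=\mathbf F/\mathbf D$. By Lemma~\ref{lem:hull}, $\mathbf A$ is commutative, connected and unipotent, hence a vector group: $\mathbf A\cong\mathbb C^m$ and $\mathbf A(\mathbb R)\cong\mathbb R^m$. As $E$ is generated by $\exp\mathfrak e$, its image $\pi(E)$ is the linear subspace $U=d\pi(\mathfrak e)$ of $\mathbb R^m$. In a vector group the complex span $U_{\mathbb C}$ of $U$ is a Zariski-closed subgroup, whatever the subspace $U$ is; this is what fails in a torus. So $\pi^{-1}(U_{\mathbb C})$ is a closed subgroup containing $E$, hence equal to $\mathbf F$, and $U_{\mathbb C}=\mathbb C^m$. Thus $d\pi(\mathfrak e_{\mathbb C})=\operatorname{Lie}\mathbf A$, while $\ker d\pi=\operatorname{Lie}\mathbf D\subset\mathfrak e_{\mathbb C}$ by (2). Therefore $\mathfrak e_{\mathbb C}=\mathfrak f_{\mathbb C}$, so $\mathfrak e=\mathfrak f$,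 and $E=F$ since both are connected.
\end{proof}

For values this means that
\begin{equation}\label{eq:values}
(Q,L)(Fx)\subset\overline{S_{M,a}}\qquad\text{for every primitive }x\equiv a\bmod M .
\end{equation}
Indeed, given $f\in F$ choose $h_i\in H$ and $\gamma_i\in\Lambda$ with $h_i\gamma_i\to f$. Then $\gamma_ix$ is primitive, $\gamma_ix\equiv x\equiv a\bmod M$, and $(Q,L)(\gamma_ix)=(Q,L)(h_i\gamma_ix)\to(Q,L)(fx)$.

\subsection{Irrationality forces large orbits}

By \eqref{eq:values} it remains to show that the orbits of $F$ are large. We use Rosenlicht's theorem~\cite{Rosenlicht}: the transcendence degree of the field $\mathbb C(x_1,\dots,x_d)^{\mathbf F}$ of invariant rational functions is $d$ minus the maximal dimension of an $\mathbf F$-orbit in $\mathbb C^d$.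

\begin{lemma}\label{lem:orbit}
Under the assumptions of Proposition~\ref{prop:criterion}, $\mathbf F$ has an orbit of dimension $d$ in $\mathbb C^d$.
\end{lemma}

\begin{proof}
Suppose not. By Rosenlicht's theorem there is a nonconstant $\mathbf F$-invariant rational function $p/q$, with $p,q$ coprime polynomials.

\emph{From rational to polynomial invariants.} From $(g\cdot p)\,q=p\,(g\cdot q)$ we get $p\mid g\cdot p$. The degrees agree, so $g\cdot p=\chi(g)p$ for a character $\chi$ of $\mathbf F$, which is trivial by Lemma~\ref{lem:hull}. The same holds for $q$. So $p$ and $q$ are invariant and at least one of them is nonconstant. Since $\mathbf F$ acts linearly, homogeneous components of invariants are invariant, and we obtain a nonzero homogeneous invariant polynomial $P$ of degree $k\ge1$.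

\emph{Divisors of a nonzero invariant polynomial are invariant.} $\mathbf F$ permutes the finitely many lines spanned by the irreducible factors of the polynomial. Being connected, it fixes each line and acts on it by a character, which is trivial. So each irreducible factor is invariant, hence each divisor.

\emph{Reduction to degree at most two.} As $P$ is $H$-invariant, $P\in\mathbb C[Q,L]$ by (a). Since $P$ is homogeneous, we can write
\[
P=\sum_{2i+j=k}c_{ij}Q^iL^j=L^{\varepsilon}\,G(Q,L^2),\qquad \varepsilon\in\{0,1\},
\]
with $G\ne0$ a binary form of degree $(k-\varepsilon)/2$. Over $\mathbb C$ the form $G$ is a product of linear forms. So $P$ is divisible by $L$ or by some $\alpha Q+\beta L^2$ with $\alpha,\beta\in\mathbb C$ and $\alpha\ne0$, and this divisor is $\mathbf F$-invariant.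

\emph{Case 1: $L$ is $\mathbf F$-invariant.} Let $I_1$ be the space of $\mathbf F$-invariant linear forms. As $\mathbf F$ is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, so is $I_1$, and it is spanned by rational forms. By (a), $I_1\subset\mathbb CL$. Hence $L=c\,\ell$ with $\ell$ rational and $c\in\mathbb R^*$, and $c^{-2}L^2=\ell^2$ is rational, contradicting (b).

\emph{Case 2: $L$ is not $\mathbf F$-invariant, but some $\alpha Q+\beta L^2$ with $\alpha\ne0$ is.} The space $I_2$ of $\mathbf F$-invariant quadratic forms is again spanned by rational forms; it is nonzero, and $I_2\subset\mathbb CQ+\mathbb CL^2$ by (a). If $\dim I_2=2$, then $L^2$ is invariant, and so is its divisor $L$, a contradiction. So $I_2$ is spanned by a single nonzero rational form $\alpha'Q+\beta'L^2$. Its imaginary part $\operatorname{Im}(\alpha')Q+\operatorname{Im}(\beta')L^2$ vanishes, so $\alpha',\beta'\in\mathbb R$ because $Q$ and $L^2$ are linearly independent. This contradicts (b).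
\end{proof}

\subsection{Primitive vectors in open cones}

To use \eqref{eq:values} we need a primitive vector $x\equiv a$ in every open orbit. The orbits will turn out to be cones, that is, sets stable under multiplication by positive reals.

\begin{lemma}\label{lem:cone}
Let $d\ge2$, $M\ge1$, and $a\in\mathbb Z^d$ with $\gcd(a_1,\dots,a_d,M)=1$. Every nonempty open cone $C\subset\mathbb R^d$ contains a primitive $x\equiv a\bmod M$.
\end{lemma}

\begin{proof}
First we find a primitive $x_0\equiv a$, anywhere in $\mathbb Z^d$. Replacing $a_2$ by $a_2+M$ if necessary, we may assume $g=\gcd(a_2,\dots,a_d)\ne0$. We choose $k$ with $\gcd(a_1+kM,g)=1$. Let $p$ be a prime dividing $g$. If $p\mid M$, then $p\nmid a_1$ and any $k$ works at $p$. If $p\nmid M$, we need $k$ to avoid one residue class modulo $p$. By the Chinese remainder theorem one $k$ serves all $p$, and $x_0=(a_1+kM,a_2,\dots,a_d)$ is primitive.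

Now we move $x_0$ into $C$. Since $C$ is an open cone and $d\ge2$, it contains an integer vector $v$ not proportional to $x_0$. Let $m\geq 1$ be the greatest common divisor of the $2\times2$ minors of the matrix with columns $x_0,v$, and put $x=x_0+kmMv$ with $k\ge1$. Then $x\equiv a\bmod M$. Moreover $x/k\to mMv\in C$ as $k\to\infty$, so $x\in C$ for large $k$. Finally, $x$ is primitive. Suppose a prime $p$ divides all coordinates of $x$. Then $p$ divides the $2\times2$ minors of $(x,v)$, which are those of $(x_0,v)$. So $p\mid m$, hence $x_0\equiv x\equiv0\bmod p$, a contradiction.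
\end{proof}

\subsection{Proof of Proposition~\ref{prop:criterion}}
Let $X_1,\dots,X_r$ be a basis of $\mathfrak f$ and
\[
\Omega=\{x\in\mathbb R^d:\mathfrak f\,x=\mathbb R^d\}.
\]
By Lemma~\ref{lem:orbit} there is $x\in\mathbb C^d$ whose orbit has tangent space $\mathfrak f_{\mathbb C}x=\mathbb C^d$. So the $d\times d$ minors of the matrix $(X_1x,\dots,X_rx)$ are real polynomials in $x$ that are not all zero, and $\Omega$ is open and dense in $\mathbb R^d$. It is stable under nonzero scalars, and under $F$ because $\mathfrak f\,gx=g\operatorname{Ad}(g^{-1})(\mathfrak f)x=g\,\mathfrak f\,x$ for $g\in F$.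

Every $F$-orbit in $\Omega$ is open and connected. As these orbits partition $\Omega$, they are its connected components. Let $C$ be one of them. It is stable under positive scalars, since for $\lambda>0$ the points $x$ and $\lambda x$ are joined by a segment in $\Omega$. So $C$ is a nonempty open cone, and by Lemma~\ref{lem:cone} it contains a primitive $x\equiv a\bmod M$. Then $C=Fx$ and $(Q,L)(C)\subset\overline{S_{M,a}}$ by \eqref{eq:values}. Taking all components, $(Q,L)(\Omega)\subset\overline{S_{M,a}}$. As $\Omega$ is dense and $(Q,L)$ is continuous, $(Q,L)(\mathbb R^d)\subset\overline{S_{M,a}}$. \qed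

\section{The group preserving $Q$ and $L$}\label{sec:normal}

It remains to find $H$ satisfying assumption (a). Nothing arithmetic is involved, and real linear coordinates may be chosen freely: neither unipotency nor the ring $\mathbb C[Q,L]$ depends on them.

\begin{proposition}\label{prop:group}
Let $Q$ be a nondegenerate real quadratic form and $L\ne0$ a real linear form on $\mathbb R^m$ satisfying {\rm(C1)}. Assume $m\ge4$, or $m=3$ and $Q|_{\ker L}$ is degenerate. Then there is a connected Lie subgroup $H\subset SL_m(\mathbb R)$, generated by one-parameter unipotent subgroups and preserving $Q$ and $L$, such that the ring of $H$-invariants in $\mathbb C[x_1,\dots,x_m]$ is $\mathbb C[Q,L]$. Moreover, $(Q,L)(\mathbb R^m)$ is dense in $\mathbb R^2$.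
\end{proposition}

\subsection{Normal forms}
Let $W=\ker L$. As $Q$ is nondegenerate, $W^\perp$ is a line and $\operatorname{rad}(Q|_W)=W\cap W^\perp$. There are two cases.

\medskip\noindent\textbf{(N)} $W\cap W^\perp=0$, that is, $Q|_W$ is nondegenerate. Then $m\ge4$ by assumption, and $\mathbb R^m=W\oplus W^\perp$. With the vector $f\in W^\perp$ for which $L(f)=1$, write $x=y+wf$, $y\in W\cong\mathbb R^n$, $n=m-1\ge3$. Then
\[
L=w,\qquad Q=Q'(y)+cw^2,\qquad Q'\text{ nondegenerate.}
\]
By (C1), $Q'$ is indefinite: if $\pm Q'$ were positive definite, then $\pm(Q+\beta L^2)=\pm Q'(y)\pm(c+\beta)w^2$ would be positive definite for suitable $\beta$. So $Q'$ takes all real values and $(Q,L)(\mathbb R^m)=\mathbb R^2$.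

\medskip\noindent\textbf{(T)} $W^\perp=\mathbb Re\subset W$. Then $e\in W\cap W^\perp$, so $L(e)=0$ and $Q(e)=0$. The forms $B(e,\cdot)$ and $L$ have the same kernel $W$, so we may scale $e$ such that $B(e,\cdot)=-L$. Pick $f$ with $L(f)=1$. For real $s$ we have $L(f+se)=1$ and $Q(f+se)=Q(f)-2s$, so we may assume $Q(f)=0$. The form $B$ is nondegenerate on the span of $e,f$, where $Q(e)=Q(f)=0$ and $B(e,f)=-1$. Let $Y=\{e,f\}^\perp$, of dimension $n=m-2\ge1$, and $x=y+ze+wf$ with $y\in Y$. As $L(y)=-B(e,y)=0$,
\[
L=w,\qquad Q=Q'(y)-2zw,\qquad Q'=Q|_Y\text{ nondegenerate.}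
\]
The image $(Q,L)(\mathbb R^m)$ contains all $(q,w)$ with $w\ne0$, so it is dense in $\mathbb R^2$. (Here (C1) holds automatically: set $y=0$, $w=1$ and vary $z$.)

\medskip
In both cases $B'$ denotes the bilinear form of $Q'$. Together with what was said about the image of $(Q,L)$, Lemmas~\ref{lem:T} and \ref{lem:N} prove Proposition~\ref{prop:group}.

\subsection{The tangential case}

\begin{lemma}[case (T), $n\ge1$]\label{lem:T}
For $t\in\mathbb R^n$ let
\[
u_t(y,z,w)=\bigl(y+wt,\ z+B'(t,y)+\tfrac12Q'(t)w,\ w\bigr).
\]
Then $H=\{u_t:t\in\mathbb R^n\}$ is a group of unipotent maps with $u_tu_s=u_{t+s}$. It preserves $Q$ and $L$, and $\mathbb C[y,z,w]^H=\mathbb C[Q,L]$.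
\end{lemma}

\begin{proof}
The $y$-component of $u_tu_s(y,z,w)$ is $y+w(s+t)$ and the $z$-component is
\[
z+B'(s,y)+\tfrac12Q'(s)w+B'(t,y+ws)+\tfrac12Q'(t)w=z+B'(s+t,y)+\tfrac12Q'(s+t)w .
\]
In the order $(z,y,w)$ the matrix of $u_t$ is triangular with ones on the diagonal. In particular $H$ is connected and generated by the one-parameter unipotent subgroups $\{u_{\tau t}:\tau\in\mathbb R\}$. It fixes $w=L$, and
\[
Q'(y+wt)-2w\bigl(z+B'(t,y)+\tfrac12Q'(t)w\bigr)=Q'(y)-2wz .
\]

Let $f$ be an invariant polynomial. Where $w\ne0$, the group moves $y$ to $0$:
\[
u_{-y/w}(y,z,w)=\Bigl(0,\ z-\frac{Q'(y)}{2w},\ w\Bigr)=\Bigl(0,\ -\frac{Q}{2w},\ w\Bigr).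
\]
So $f=f(0,-Q/(2w),w)$ on the real points with $w\ne0$. These are Zariski dense, so $w^kf=h(Q,w)$ for some $k\ge0$ and some polynomial $h$ in two variables. Take $k$ minimal. If $k\ge1$, setting $w=0$ gives $h(Q'(y),0)=0$. As $Q'$ is nonconstant, $h(\cdot,0)=0$, so the second variable divides $h$. Dividing by $w$ contradicts the minimality of $k$. So $k=0$ and $f\in\mathbb C[Q,w]$. Conversely $Q$ and $w$ are invariant.
\end{proof}

\subsection{The nontangential case}

\begin{lemma}[case (N), $n\ge3$, $Q'$ indefinite]\label{lem:N}
Let $H=SO(Q')^\circ$ act on $y$ and trivially on $w$. Then $H$ is generated by one-parameter unipotent subgroups and preserves $Q$ and $L$, and $\mathbb C[y,w]^H=\mathbb C[Q,L]$.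
\end{lemma}

\begin{proof}
\emph{Unipotent generation.} For $a,b\in\mathbb R^n$ put $N_{a,b}(y)=B'(a,y)b-B'(b,y)a$. This is skew with respect to $B'$, and $a\wedge b\mapsto N_{a,b}$ identifies $\Lambda^2\mathbb R^n$ with $\mathfrak{so}(Q')$: the map is injective since $Q'$ is nondegenerate, and the dimensions agree. If $a$ is isotropic and $b\perp a$, then $N_{a,b}(a)=0$ and $N_{a,b}(b)=-Q'(b)a$. So $N_{a,b}$ maps $\mathbb R^n$ into the span of $a,b$, its square maps into $\mathbb Ra$, and $N_{a,b}^3=0$.

Let $\mathcal S\subset\Lambda^2\mathbb R^n$ be the span of all $a\wedge b$ with $a$ isotropic and $b\perp a$. We show $\mathcal S=\Lambda^2\mathbb R^n$. As $Q'$ is indefinite and nondegenerate, there are isotropic $a,a'$ with $B'(a,a')=1$. Since $n\ge3$, the space $\{a,a'\}^\perp$ is nonzero. Let $(c_j)$ be an orthogonal basis of it, so $Q'(c_j)\ne0$. Then $a\wedge c_j,\,a'\wedge c_j\in\mathcal S$. Put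
\[
a''=a+sa'+c_j,\qquad s=-\tfrac12Q'(c_j)\ne0,
\]
which is isotropic since $Q'(a'')=2s+Q'(c_j)=0$.
\begin{itemize}
\item The vector $a-sa'$ is orthogonal to $a''$, so $\mathcal S$ contains
\[
a''\wedge(a-sa')=-2s\,a\wedge a'+c_j\wedge a-s\,c_j\wedge a',
\]
hence also $a\wedge a'$.
\item For $i\ne j$, $c_i\perp a''$, so $\mathcal S$ contains $a''\wedge c_i=a\wedge c_i+s\,a'\wedge c_i+c_j\wedge c_i$, hence also $c_j\wedge c_i$.
\end{itemize}
So $\mathcal S$ is everything. The unipotent one-parameter groups $\exp(tN_{a,b})$ with $a$ isotropic and $b\perp a$ have generators spanning $\mathfrak{so}(Q')$, so they generate the connected group $H$.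

\emph{Invariants.} Let $f=\sum_jw^jf_j(y)$ be $H$-invariant. Each $f_j$ is annihilated by $\mathfrak{so}(Q')$, hence by its complexification, hence is invariant under the connected group $SO(Q',\mathbb C)$. Choose complex coordinates with $Q'=\sum y_i^2$. Some element of $SO_n(\mathbb C)$ maps $e_1$ to $-e_1$, so $f_j(\tau e_1)$ is even in $\tau$, say $f_j(\tau e_1)=g_j(\tau^2)$. If $Q'(y)=\tau^2\ne0$, then $y\in SO_n(\mathbb C)\,\tau e_1$, because $SO_n(\mathbb C)$ is transitive on the vectors with $Q'=1$. So $f_j=g_j(Q')$ on the dense set $\{Q'\ne0\}$, hence everywhere, and $f\in\mathbb C[Q',w]=\mathbb C[Q,L]$. Conversely $Q'$ and $w$ are invariant.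
\end{proof}

\begin{remark}
For $n=2$ an indefinite nondegenerate form is $Q'=y_1y_2$ in suitable coordinates, and $SO(Q')^\circ$ consists of the maps $(y_1,y_2)\mapsto(\kappa y_1,\kappa^{-1}y_2)$, $\kappa>0$. Its invariants on $\mathbb C[y_1,y_2,w]$ are still $\mathbb C[y_1y_2,w]=\mathbb C[Q,L]$, but it contains no unipotent element except the identity. So in the nontangential case in dimension three, under (C1) and (C2), unipotent generation is the only assumption of Proposition~\ref{prop:criterion} that fails for this group. If $Q'$ is definite, which (C1) excludes, $SO(Q')$ is compact and again has no nontrivial unipotents.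
\end{remark}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:strong}}\label{sec:proofs}

Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:strong}, so we prove the latter. (For $Q$ nondegenerate, (i)$\Rightarrow$(iii) is immediate from Propositions~\ref{prop:criterion} and \ref{prop:group} with $m=d$; the forms $Q$ and $L^2$ are independent because their ranks are $d\ge3$ and $1$.)

\medskip\noindent
\emph{(iii)$\Rightarrow$(ii).} Take $M=1$.

\medskip\noindent
\emph{(ii)$\Rightarrow$(i).} If (C1) fails, then $\pm(Q+\beta L^2)\ge0$ for some $\beta$ and some sign, and the set in (ii) lies in the proper closed set $\{(p,q):\pm(p+\beta q^2)\ge0\}$. If (C2) fails, some $\alpha Q+\beta L^2$ with $(\alpha,\beta)\ne(0,0)$ takes values in $R^{-1}\mathbb Z$ on $\mathbb Z^d$, for an integer $R\ge1$. The set in (ii) then lies in the closed set $\{(p,q):\alpha p+\beta q^2\in R^{-1}\mathbb Z\}$, which is proper because $\alpha p+\beta q^2$ is continuous and nonconstant on $\mathbb R^2$.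

\medskip\noindent
\emph{(i)$\Rightarrow$(iii).} The idea is to apply Proposition~\ref{prop:group} modulo $N_0$ and to add shears along $N_0$, which remove the extra variables from the invariants. Choose a complement of $N_0$ and write $\mathbb R^d=\mathbb R^{d'}\oplus N_0$, $x=(x',s)$. Then $Q(x)=\bar Q(x')$ and $L(x)=\bar L(x')$ for forms $\bar Q,\bar L$ on $\mathbb R^{d'}$ with $\bar L\ne0$ and
\[
\operatorname{rad}\bar Q\cap\ker\bar L=0,
\]
since a vector of $\mathbb R^{d'}$ in this intersection lies in $\operatorname{rad}Q\cap\ker L=N_0$. Moreover $\operatorname{rad}(Q|_{\ker L})=\operatorname{rad}(\bar Q|_{\ker\bar L})\oplus N_0$. So if $d'=3$, the assumption of the theorem says that $\bar Q|_{\ker\bar L}$ is degenerate.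

\emph{We may assume that $\bar Q$ is nondegenerate.} Otherwise $\operatorname{rad}\bar Q$ meets the hyperplane $\ker\bar L$ only in $0$, so it is a line complementary to $\ker\bar L$. Then $\bar Q|_{\ker\bar L}$ is nondegenerate, and so is $\bar Q+\bar L^2$, an orthogonal sum of $\bar Q|_{\ker\bar L}$ and a nonzero form on the line. Replace $Q$ by $Q+L^2$. This changes neither $\operatorname{rad}(Q)\cap\ker L$, nor $Q|_{\ker L}$, nor the validity of (C1) and (C2). It does not change the validity of (iii) either, since $(p,q)\mapsto(p+q^2,q)$ is a homeomorphism of $\mathbb R^2$.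

\emph{The group.} Condition (C1) passes to $(\bar Q,\bar L)$, so Proposition~\ref{prop:group} with $m=d'$ gives a group $H'\subset SL_{d'}(\mathbb R)$. Let it act on $x'$, and trivially on $s$. Let $H$ be the group generated by $H'$ and the unipotent shears
\[
(x',s)\mapsto(x',s+Ax'),\qquad A\in\operatorname{Hom}(\mathbb R^{d'},N_0).
\]
Conjugation by $h\in H'$ turns the shear of $A$ into that of $Ah^{-1}$. So $H$ is the semidirect product of $H'$ and the group of shears. It is connected and generated by one-parameter unipotent subgroups, and it preserves $Q$ and $L$, which depend on $x'$ only. As $Ax'$ is an arbitrary vector of $N_0$ when $x'\ne0$, a polynomial invariant under all shears does not depend on $s$. Hence $\mathbb C[x]^H=\mathbb C[x']^{H'}=\mathbb C[Q,L]$.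

\emph{Conclusion.} The forms $Q$ and $L^2$ are linearly independent, since $\operatorname{rank}\bar Q=d'\ge3$ while $L^2$ has rank $1$. Assumption (a) of Proposition~\ref{prop:criterion} was just verified, and (b) is (C2). So the closure of each set in (iii) contains $(Q,L)(\mathbb R^d)=(\bar Q,\bar L)(\mathbb R^{d'})$, which is dense in $\mathbb R^2$ by Proposition~\ref{prop:group}. \qed

\section{A cubic obstruction in dimension three}\label{sec:dim3}

\begin{proof}[Proof of Proposition~\ref{prop:dim3}]
The idea is to choose $Q$ and $L$ such that some cubic polynomial in them is a norm form. Let $K\subset\mathbb R$ be a cyclic cubic field, for instance $\mathbb Q(\cos\frac{2\pi}7)$. Let $\sigma$ generate its Galois group, let $\omega_1,\omega_2,\omega_3$ be an integral basis, and put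
\[
L_i(x)=\sum_{j=1}^3x_j\,\sigma^i(\omega_j)\qquad(i=1,2,3).
\]
These are real linear forms, linearly independent because the discriminant of $K$ is not zero. Applied to coefficients, $\sigma$ permutes them cyclically: $L_1\to L_2\to L_3\to L_1$. Let
\[
Q=L_1L_2+L_3^2,\qquad L=L_3 .
\]
Then $Q$ is nondegenerate, and so is its restriction $L_1L_2$ to $\ker L$.

\emph{Condition} (C1). $Q+\beta L^2=L_1L_2+(1+\beta)L_3^2$ is indefinite for every $\beta$, already on $\ker L_3$.

\emph{Condition} (C2). Suppose $\alpha Q+\beta L^2=\alpha L_1L_2+\gamma L_3^2$ is rational, where $\gamma=\alpha+\beta$. The products $L_iL_j$ with $i\le j$ are a basis of the quadratic forms over $K$ and also over $\mathbb R$, so $\alpha,\gamma\in K$. Applying $\sigma$ to the coefficients, which does not change a rational form, gives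
\[
\sigma(\alpha)L_2L_3+\sigma(\gamma)L_1^2=\alpha L_1L_2+\gamma L_3^2 .
\]
Comparing coefficients, $\alpha=\gamma=0$, so $\beta=0$.

\emph{Non-density.} The polynomial $(Q-L^2)L=L_1L_2L_3$ is the norm form of $K$: its value at $x\in\mathbb Z^3\setminus0$ is the norm of the nonzero algebraic integer $\sum_jx_j\omega_j$, a nonzero integer. So $|(Q(x)-L(x)^2)L(x)|\ge1$ for all such $x$, and the values $(Q(x),L(x))$ miss the nonempty open set $\{(p,q):|(p-q^2)q|<1\}$.
\end{proof}

Here $P=(X-Y^2)Y$ is an obstruction of degree three that cannot be reduced to degree two. The identity component of the group preserving $Q$ and $L$ consists of the maps that multiply $L_1,L_2,L_3$ by $\kappa,\kappa^{-1},1$ with $\kappa>0$. The smallest $\mathbb Q$-group containing it preserves the rational polynomial $L_1L_2L_3$. However, it multiplies the factors $L_i$ by nontrivial characters, and these are what a group generated by unipotents cannot have.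

\begin{thebibliography}{9}

\bibitem{Borel} Borel, \emph{Linear Algebraic Groups}.

\bibitem{Gorodnik} Alexander Gorodnik, \emph{Oppenheim conjecture for pairs consisting of a linear form and a quadratic form}, arXiv:math/0310231 (2003).

\bibitem{Ratner} Ratner, Duke Math.\ J.\ \textbf{63} (1991).

\bibitem{Rosenlicht} Rosenlicht, Amer.\ J.\ Math.\ \textbf{78} (1956).

\bibitem{Shah} Shah, Math.\ Ann.\ \textbf{289} (1991).

\end{thebibliography}

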